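
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Closed rank-two manifolds with parallel Weyl tensor:\\ nonexistence in dimension four and existence above it}


\begin{abstract}
An essentially conformally symmetric (ECS) manifold is a pseudo-Riemannian manifold whose Weyl tensor is parallel, although the manifold is neither locally symmetric nor conformally flat. Each such manifold carries a null parallel distribution of rank one or two. We prove that no closed four-dimensional ECS manifold has rank two. The reason is an integral identity for closed four-manifolds with a null parallel plane field and a parallel area form, defined up to sign, on the quotient of the tangent bundle by it. For rank-two ECS metrics the integrand is a nonzero constant, so the volume form would be exact. We also show that the dimension is sharp: closed rank-two ECS manifolds exist in every signature $(p,q)$ with $p,q\ge2$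 and $p+q\ge5$.
\end{abstract}

\section{Introduction}

All manifolds, metrics and tensor fields are smooth, and manifolds are connected. A \emph{closed} manifold is a compact manifold without boundary.

\subsection{The question}

Let $(M,g)$ be a pseudo-Riemannian manifold of dimension $n\ge4$ with Levi-Civita connection $\nabla$, curvature $R$ and Weyl tensor $W$. It is called \emph{essentially conformally symmetric}, or \emph{ECS}, if
\[
\nabla W=0,\qquad \nabla R\neq0,\qquad W\neq 0 .
\]
The last two conditions remove the two obvious sources of parallel Weyl tensors: locally symmetric metrics and conformally flat ones.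

The \emph{Olszak distribution} $\mathcal D$ of an ECS manifold has as its fiber at $x$ the space
\begin{equation}\label{eq:olszak}
\mathcal D_x=\{w\in T_xM:\ g(w,\cdot)\wedge W(v,v',\cdot,\cdot)=0\ \text{ for all } v,v'\in T_xM\}.
\end{equation}
A nonzero covector $\alpha$ satisfies $\alpha\wedge\zeta=0$ for a $2$-form $\zeta$ exactly when $\zeta$ is divisible by $\alpha$. So $\mathcal D$ records the directions that divide every $2$-form $W(v,v',\cdot,\cdot)$. It is a null parallel distribution whose rank is always $1$ or $2$ \cite{Terek}, and the ECS manifold is said to have rank one or rank two accordingly.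

It is known that there are no compact four-dimensional ECS manifolds of rank one, and \cite{Terek} asks whether there are any of rank two. Local considerations do not decide this. The plane waves of Section~\ref{sec:waves} are rank-two ECS metrics on $\mathbb R^n$ for every $n\ge4$, given by one formula in which $n=4$ plays no special role. They have many isometries, and for $n\ge5$ suitable ones have closed quotients. One might expect the same when $n=4$, but the answer is different.

\subsection{Results}

\begin{theorem}\label{thm:main}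
There is no closed four-dimensional rank-two ECS manifold.
\end{theorem}

The proof does not use $\nabla R\ne0$: it needs only $\nabla W=0$ and that $\mathcal D$, defined by \eqref{eq:olszak}, has rank two. Together with the nonexistence in rank one recalled above, the theorem shows that there are no closed four-dimensional ECS manifolds at all. It follows from an identity in which the Weyl tensor does not appear. We write $w^\flat=g(w,\cdot)$, $R(u,v)=[\nabla_u,\nabla_v]-\nabla_{[u,v]}$ and $R(u,v,w,z)=g(R(u,v)w,z)$.

\begin{theorem}\label{thm:integral}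
Let $(M,g)$ be a closed pseudo-Riemannian $4$-manifold with a null parallel rank-two distribution $\mathcal D$. Suppose there is a nowhere-zero parallel $2$-form $\omega$, globally defined up to sign, that is locally of the form $w_1^\flat\wedge w_2^\flat$ with $w_1,w_2$ sections of $\mathcal D$. Then for every null distribution $\mathcal H$ with $TM=\mathcal D\oplus\mathcal H$,
\[
\int_M R(h_1,h_2,h_1,h_2)\,\mathrm{vol}=0 ,
\]
where $h_1,h_2$ are local sections of $\mathcal H$ with $\omega(h_1,h_2)=\pm1$, and $\mathrm{vol}$ is the nowhere-zero $4$-form with $\mathrm{vol}(h_1,h_2,d^1,d^2)=1$ for the frame $d^1,d^2$ of $\mathcal D$ determined by $g(d^a,h_b)=\delta^a_b$.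
\end{theorem}

That neither the integrand nor $\mathrm{vol}$ depends on the choice of $h_1,h_2$ is checked in Section~\ref{sec:complements}, where we also see that a distribution $\mathcal H$ as in the theorem always exists.

\begin{corollary}\label{cor:lie}
No unimodular four-dimensional Lie group carries a left-invariant rank-two ECS metric.
\end{corollary}

\begin{theorem}\label{thm:sharp}
A closed rank-two ECS manifold of signature $(p,q)$ exists if and only if $p,q\ge2$ and $p+q\ge5$.
\end{theorem}

The idea in dimension four is as follows. In rank two, the Weyl tensor is $\varepsilon\,\omega\otimes\omega$ with $\varepsilon=\pm1$ and a parallel $2$-form $\omega$ defined up to sign. On a \emph{null} complement $\mathcal H$ of $\mathcal D$ the full curvature and the Weyl curvature agree, so $R(h_1,h_2,h_1,h_2)=\varepsilon$ for local sections $h_1,h_2$ of $\mathcal H$ with $\omega(h_1,h_2)=\pm1$. The failure of $\mathcal H$ to be parallel is measured locally by one $1$-form $\mu$, again determined up to sign. From it we build a global $3$-form $\Psi$ with $d\Psi=R(h_1,h_2,h_1,h_2)\,\mathrm{vol}=\varepsilon\,\mathrm{vol}$,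 and Stokes' theorem does the rest. Section~\ref{sec:waves} shows this in a model where all terms are explicit, Section~\ref{sec:four} gives the general proof, and Section~\ref{sec:compact} constructs the closed examples.

\subsection{Two algebraic facts}

For a symmetric $2$-tensor $S$ let $S\odot g$ be its Kulkarni--Nomizu product with $g$,
\[
(S\odot g)(a,b,c,d)=S(a,c)g(b,d)+S(b,d)g(a,c)-S(a,d)g(b,c)-S(b,c)g(a,d).
\]
The Weyl tensor is the trace-free part of $R$: we have $R=W+S\odot g$ with $S$ symmetric and $W$ an algebraic curvature tensor whose contraction over the first and third slots vanishes. (For a tensor with the symmetries of a curvature tensor, this makes all contractions vanish.) The decomposition is unique. Indeed, the difference of two decompositions gives a symmetric $S$ for which $S\odot g$ is trace-free. The contraction of $S\odot g$ is $(n-2)S+(\operatorname{tr}S)g$. If this is zero, a further trace gives $\operatorname{tr}S=0$, and then $S=0$.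

A plane of vectors or covectors is \emph{null} if $g$ vanishes identically on it.

\begin{lemma}\label{lem:trace}
Let $\alpha,\beta$ be linearly independent covectors and $\omega=\alpha\wedge\beta$. Then $\omega\otimes\omega$ is an algebraic curvature tensor, and it is trace-free if and only if $\alpha$ and $\beta$ span a null plane.
\end{lemma}

\begin{proof}
Skew symmetry in each pair of arguments and pair symmetry are obvious. The cyclic sum of $\omega(a,b)\omega(c,d)$ over $a,b,c$ is a multiple of $(\omega\wedge\omega)(a,b,c,d)=0$, which is the Bianchi identity. The contraction of $\omega\otimes\omega$ over the first and third slots is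
\[
g(\alpha,\alpha)\,\beta\otimes\beta-g(\alpha,\beta)\,(\alpha\otimes\beta+\beta\otimes\alpha)+g(\beta,\beta)\,\alpha\otimes\alpha .
\]
By linear independence it vanishes if and only if all three products vanish.
\end{proof}

\section{Plane waves and the four-dimensional model}\label{sec:waves}

\subsection{A family of rank-two ECS metrics}

Let $V$ be a real vector space of dimension $n-2\ge2$ with a nondegenerate inner product $\langle\,,\rangle$, let $e_+\in V$ be a nonzero null vector, and let $\varepsilon=\pm1$. For $z\in V$ put
\[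
z_-=\langle z,e_+\rangle,\qquad Az=\varepsilon\, z_-\,e_+ .
\]
Then $\langle Az,z'\rangle=\varepsilon z_-z'_-$, so $A$ is self-adjoint, and $A^2=0$. Let $f:\mathbb R\to\mathbb R$ be smooth. On $\widehat M=\mathbb R\times\mathbb R\times V$ with points $(t,\xi,z)$ consider
\begin{equation}\label{eq:metric}
g=\kappa\,dt^2+2\,dt\,d\xi+\langle dz,dz\rangle,\qquad \kappa=f(t)\langle z,z\rangle+\langle Az,z\rangle .
\end{equation}

\begin{proposition}\label{prop:waves}
If $f$ is nonconstant, $(\widehat M,g)$ is a rank-two ECS manifold. Its Weyl tensor is $W=\varepsilon\,\omega\otimes\omega$ with the parallel form $\omega=dt\wedge dz_-$, and $\mathcal D$ is spanned by $\partial_\xi$ and the constant field $\partial_+$ in the direction $e_+$.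
\end{proposition}

\begin{proof}
Let $z^i$ be linear coordinates on $V$ and $\gamma_{ij}$ the components of $\langle\,,\rangle$. Subscripts on $\kappa$ are partial derivatives, and $V$-indices are raised with $\gamma$. The only nonconstant component of $g$ is $g(\partial_t,\partial_t)=\kappa$, and it does not depend on $\xi$. The Koszul formula gives, up to symmetry, as the only nonzero inner products of covariant derivatives of coordinate fields with coordinate fields
\[
g(\nabla_{\partial_t}\partial_t,\partial_t)=\tfrac12\kappa_t,\qquad g(\nabla_{\partial_t}\partial_t,\partial_i)=-\tfrac12\kappa_i,\qquad g(\nabla_{\partial_i}\partial_t,\partial_t)=\tfrac12\kappa_i .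
\]
Hence
\begin{equation}\label{eq:LC}
\nabla\partial_\xi=0,\quad \nabla_{\partial_i}\partial_j=0,\quad \nabla_{\partial_i}\partial_t=\nabla_{\partial_t}\partial_i=\tfrac12\kappa_i\,\partial_\xi,\quad \nabla_{\partial_t}\partial_t=\tfrac12\kappa_t\,\partial_\xi-\tfrac12\kappa^i\partial_i ,
\end{equation}
and $\nabla_{\partial_\xi}$ annihilates all coordinate fields. In particular $dt=\partial_\xi^\flat$ is parallel. Next,
\begin{align*}
R(\partial_i,\partial_t)\partial_t&=\nabla_{\partial_i}\bigl(\tfrac12\kappa_t\partial_\xi-\tfrac12\kappa^j\partial_j\bigr)-\nabla_{\partial_t}\bigl(\tfrac12\kappa_i\partial_\xi\bigr)=-\tfrac12\kappa_i{}^j\partial_j,\\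
R(\partial_i,\partial_t)\partial_j&=\nabla_{\partial_i}\bigl(\tfrac12\kappa_j\partial_\xi\bigr)=\tfrac12\kappa_{ij}\,\partial_\xi,\\
R(\partial_i,\partial_j)\partial_t&=\tfrac12(\kappa_{ij}-\kappa_{ji})\,\partial_\xi=0,\qquad R(\partial_i,\partial_j)\partial_k=0,\qquad R(\partial_\xi,\cdot)=0 .
\end{align*}
Put $\theta^i=dt\wedge dz^i$. Since $\theta^i(\partial_k,\partial_t)=-\delta^i_k$ and $\kappa_{ij}=2(f\gamma_{ij}+A_{ij})$, where $A_{ij}=\langle Ae_i,e_j\rangle$ for the basis $e_i$ of $V$ belonging to the coordinates $z^i$,
\begin{equation}\label{eq:R}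
R=\tfrac12\kappa_{ij}\,\theta^i\otimes\theta^j=f\,\gamma_{ij}\,\theta^i\otimes\theta^j+A_{ij}\,\theta^i\otimes\theta^j .
\end{equation}

The first term is pure trace. For any symmetric $q=q_{AB}\,e^A\otimes e^B$ in a coframe $e^A$,
\begin{align*}
q_{AB}(dt\wedge e^A)\otimes(dt\wedge e^B)\,(a,b,c,d)={}&dt(a)dt(c)\,q(b,d)+dt(b)dt(d)\,q(a,c)\\
&-dt(a)dt(d)\,q(b,c)-dt(b)dt(c)\,q(a,d).
\end{align*}
For $q=g$ the right-hand side is $dt^2\odot g$, while on the left the parts $\kappa\,dt^2$ and $2\,dt\,d\xi$ of $g$ drop out because $dt\wedge dt=0$. So $\gamma_{ij}\theta^i\otimes\theta^j=dt^2\odot g$.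

The second term is $\varepsilon\,\omega\otimes\omega$, because $A_{ij}\,dz^i\otimes dz^j=\varepsilon\,dz_-\otimes dz_-$. Here $dt=\partial_\xi^\flat$ and $dz_-=\partial_+^\flat$, and $\partial_\xi,\partial_+$ span a null plane. By Lemma~\ref{lem:trace} this term is a trace-free algebraic curvature tensor. By uniqueness of the decomposition of $R$, $W=\varepsilon\,\omega\otimes\omega\neq0$.

By \eqref{eq:LC}, $\nabla\partial_+=\tfrac12\kappa_+\,dt\otimes\partial_\xi$, where $\kappa_+=\partial_+\kappa$. Hence $\nabla dz_-=\tfrac12\kappa_+\,dt\otimes dt$, and $\nabla\omega=0$ since $dt\wedge dt=0$. Thus $\nabla W=0$. As $dt^2\odot g=\gamma_{ij}\theta^i\otimes\theta^j$ is parallel and nowhere zero, $\nabla R=f'\,dt\otimes(dt^2\odot g)$ is not identically zero. Finally, $w\in\mathcal D$ if and only if $w^\flat\wedge\omega=0$, that is, $w^\flat\in\operatorname{span}(dt,dz_-)$.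
\end{proof}

\subsection{Dimension four by hand}\label{sec:model}

Let $n=4$ and $V=\operatorname{span}(e_+,e_-)$ with $e_\pm$ null and $\langle e_+,e_-\rangle=1$. Write $z=xe_++ye_-$, so $z_-=y$. Then
\[
g=\kappa\,dt^2+2\,dt\,d\xi+2\,dx\,dy,\qquad \kappa=2fxy+\varepsilon y^2,\qquad W=\varepsilon\,\omega\otimes\omega,\quad \omega=dt\wedge dy,
\]
and $\mathcal D=\operatorname{span}(\partial_\xi,\partial_x)$. A null complement of $\mathcal D$ is spanned by
\[
h_1=\partial_t-\tfrac12\kappa\,\partial_\xi,\qquad h_2=\partial_y,\qquad\text{with}\quad \omega(h_1,h_2)=1 .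
\]
By \eqref{eq:R}, $R(h_1,h_2,h_1,h_2)=\tfrac12\kappa_{yy}=\varepsilon$. It is the nullity of the complement that removes $f$ from this component: with $h_2=\partial_y+s\,\partial_x$ instead, for which $g(h_2,h_2)=2s$, one gets $\tfrac12\kappa_{yy}+s\kappa_{xy}+\tfrac12s^2\kappa_{xx}=\varepsilon+2sf$.

The span of $h_1,h_2$ is not parallel. The quantity $\mu=g(\nabla h_1,h_2)$ measures this. By \eqref{eq:LC}, with $\kappa^i\partial_i=\kappa_y\partial_x+\kappa_x\partial_y$, we have $\mu=-\tfrac12\kappa_y\,dt$. It contains a first derivative of $\kappa$, and we want the second derivative $\kappa_{yy}$ times the volume form. So we complete $\mu$ to a $3$-form with $h_1^\flat=d\xi+\tfrac12\kappa\,dt$ and $h_2^\flat=dx$: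
\[
\Psi=\mu\wedge h_1^\flat\wedge h_2^\flat=-\tfrac12\kappa_y\,dt\wedge d\xi\wedge dx,\qquad
d\Psi=\tfrac12\kappa_{yy}\,dt\wedge dy\wedge d\xi\wedge dx=\varepsilon\,\mathrm{vol}.
\]
On $\mathbb R^4$ this says little, since every $4$-form is exact. The content of the next section is that the recipe for $\Psi$ makes sense globally, for every metric in question and every null complement, and that $d\Psi$ is always the curvature component times $\mathrm{vol}$. The model also shows that compactness cannot be dropped from Theorem~\ref{thm:main}.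

\section{Dimension four}\label{sec:four}

\subsection{The Weyl tensor is a square}

\begin{lemma}\label{lem:square}
Let $(M,g)$ be four-dimensional with $\nabla W=0$, and suppose that $\mathcal D$, defined by \eqref{eq:olszak}, has rank two. Then $\mathcal D$ is null and parallel, and
\[
W=\varepsilon\,\omega\otimes\omega
\]
with a constant $\varepsilon=\pm1$ and a parallel nowhere-zero $2$-form $\omega$, unique up to sign and hence defined on $M$ up to sign, which is locally of the form $w_1^\flat\wedge w_2^\flat$ with $w_1,w_2$ sections of $\mathcal D$.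
\end{lemma}

\begin{proof}
Parallel transport preserves $g$ and $W$, hence $\mathcal D$. So $\mathcal D$ is a smooth parallel distribution. If $W$ vanished at a point, $\mathcal D$ would have rank four there. So $W$ is nowhere zero.

Let $w_1,w_2$ be a local frame of $\mathcal D$ and $\omega_0=w_1^\flat\wedge w_2^\flat$. Completing $w_1^\flat,w_2^\flat$ to a coframe, we see that a $2$-form $\zeta$ with $w_1^\flat\wedge\zeta=w_2^\flat\wedge\zeta=0$ is a multiple of $\omega_0$. Hence $W(v,v',\cdot,\cdot)=\lambda(v,v')\,\omega_0$. By the pair symmetry of $W$, $\lambda$ is a multiple of $\omega_0$ too, and $W=F\,\omega_0\otimes\omega_0$ with $F$ smooth and nowhere zero. As $W$ is trace-free, Lemma~\ref{lem:trace} shows that $\mathcal D$ is null.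

Put $\omega=|F|^{1/2}\omega_0$, so that $W=\varepsilon\,\omega\otimes\omega$ with $\varepsilon=\operatorname{sign}F$. Replacing $w_1$ by $|F|^{1/2}w_1$ gives $\omega$ the required form. The tensor $W$ determines $\varepsilon$, and determines $\omega$ up to sign; $\varepsilon$ is locally constant, hence constant since $M$ is connected. Because $\mathcal D$ is parallel, $\nabla_u\omega=\eta(u)\,\omega$ for a $1$-form $\eta$. Then $0=\nabla_uW=2\eta(u)W$ forces $\eta=0$.
\end{proof}

So $(\mathcal D,\omega)$ satisfies the hypotheses of Theorem~\ref{thm:integral}, apart from compactness of $M$. From here to the end of Section~\ref{sec:identity} we assume only these hypotheses, and not that $M$ is closed.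

\subsection{Null complements and the form $\Psi$}\label{sec:complements}

Since $\mathcal D$ is null of rank two and $\dim M=4$, we have $\mathcal D^\perp=\mathcal D$. Therefore $\ker\omega=\mathcal D^\perp=\mathcal D$.

\begin{lemma}\label{lem:complement}
There is a null distribution $\mathcal H$ on $M$ with $TM=\mathcal D\oplus\mathcal H$.
\end{lemma}

\begin{proof}
Let $\mathcal H_0$ be any complement of $\mathcal D$, for instance the orthogonal complement for an auxiliary Riemannian metric. Since $\mathcal D^\perp=\mathcal D$, the metric $g$ pairs $\mathcal D$ and $\mathcal H_0$ nondegenerately. Hence there is a unique smooth bundle map $C:\mathcal H_0\to\mathcal D$ with $g(Ch,h')=g(h,h')$ for $h,h'\in\mathcal H_0$. Put $\mathcal H=\{h-\tfrac12Ch:\ h\in\mathcal H_0\}$. It is a complement of $\mathcal D$. It is null because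
\[
g(h-\tfrac12Ch,\;h'-\tfrac12Ch')=g(h,h')-\tfrac12g(h,h')-\tfrac12g(h,h')+0=0. \qedhere
\]
\end{proof}

This step is special to dimension four: in dimension $n$ a complement of $\mathcal D$ has rank $n-2$, and a null distribution of that rank requires $2(n-2)\le n$, that is, $n\le4$.

Fix any null complement $\mathcal H$. Locally choose a sign of $\omega$ and a frame $h_1,h_2$ of $\mathcal H$ with $\omega(h_1,h_2)=1$; we call this an \emph{admissible choice}. Let $d^1,d^2$ be the frame of $\mathcal D$ with $g(d^a,h_b)=\delta^a_b$. Since $\mathcal D$ and $\mathcal H$ are null, the coframe dual to $(h_1,h_2,d^1,d^2)$ is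
\[
(e^1,e^2,\varphi_1,\varphi_2),\qquad e^a=g(d^a,\cdot),\quad \varphi_a=g(h_a,\cdot),
\]
and $\omega=e^1\wedge e^2$, because $\ker\omega=\mathcal D$. Write, summing over repeated indices,
\begin{equation}\label{eq:conn}
\nabla h_a=\alpha_a^b\,h_b+\mu_{ab}\,d^b,\qquad \mu_{ab}=g(\nabla h_a,h_b),
\end{equation}
with $1$-forms $\alpha_a^b,\mu_{ab}$. From $g(h_a,h_b)=0$ we get $\mu_{ab}=-\mu_{ba}$. So a single $1$-form
\[
\mu=\mu_{12}=g(\nabla h_1,h_2)
\]
measures how far $\mathcal H$ is from being parallel. Define
\begin{equation}\label{eq:psi}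
\Psi=\mu\wedge\varphi_1\wedge\varphi_2,\qquad \mathrm{vol}=e^1\wedge e^2\wedge\varphi_1\wedge\varphi_2 .
\end{equation}

\begin{lemma}\label{lem:global}
$\Psi$, $\mathrm{vol}$ and the function $R(h_1,h_2,h_1,h_2)$ do not depend on the admissible choice. In particular they are globally defined, and $M$ is orientable.
\end{lemma}

\begin{proof}
Two admissible choices are related by $h_a'=P_a^b\,h_b$ with $\det P=\pm1$, the value $-1$ occurring when the sign of $\omega$ is changed. Derivatives of $P$ do not enter $\mu_{ab}'=g(\nabla h_a',h_b')$, because they are multiplied by $g(h_c,h_d)=0$. Hence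
\[
\mu'=(\det P)\,\mu,\qquad \varphi_1'\wedge\varphi_2'=(\det P)\,\varphi_1\wedge\varphi_2,\qquad e'^1\wedge e'^2=(\det P)^{-1}e^1\wedge e^2 ,
\]
and $R(h_1',h_2',h_1',h_2')=(\det P)^2R(h_1,h_2,h_1,h_2)$. As $\det P=\pm1$, all three objects are unchanged. Clearly $\mathrm{vol}$ has no zeros.
\end{proof}

For a fixed sign of $\omega$, a frame with $\omega(h_1,h_2)=-1$ is admissible for $-\omega$, so the lemma also covers the sign $\pm$ in Theorem~\ref{thm:integral}. Invariantly, $u\mapsto g(\nabla_u\,\cdot\,,\cdot)$ is a $1$-form on $M$ with values in the line bundle $\Lambda^2\mathcal H^*\cong\Lambda^2(TM/\mathcal D)^*$. Locally $\omega$ trivializes this bundle, and $\mu$ is the coefficient; both change sign together.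

\subsection{The key identity}\label{sec:identity}

What remains is to differentiate $\Psi$. Both $d\mu$ and $d(\varphi_1\wedge\varphi_2)$ will contain the trace $\tau=\alpha_1^1+\alpha_2^2$ of the connection on $\mathcal H$. This is where $\nabla\omega=0$ enters: since $\omega(h_1,h_2)=1$ and $\ker\omega=\mathcal D$,
\begin{equation}\label{eq:tau}
0=(\nabla\omega)(h_1,h_2)=-\omega(\nabla h_1,h_2)-\omega(h_1,\nabla h_2)=-(\alpha_1^1+\alpha_2^2)=-\tau .
\end{equation}

\begin{proposition}\label{prop:key}
$d\Psi=R(h_1,h_2,h_1,h_2)\,\mathrm{vol}$.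
\end{proposition}

\begin{proof}
\emph{The derivative of $\mu$.} From $\mu(v)=g(\nabla_vh_1,h_2)$ and $d\mu(u,v)=u\,\mu(v)-v\,\mu(u)-\mu([u,v])$,
\[
d\mu(u,v)=R(u,v,h_1,h_2)+g(\nabla_vh_1,\nabla_uh_2)-g(\nabla_uh_1,\nabla_vh_2).
\]
By \eqref{eq:conn}, $\nabla h_1=\alpha_1^bh_b+\mu\,d^2$ and $\nabla h_2=\alpha_2^bh_b-\mu\,d^1$. Since $\mathcal D$ and $\mathcal H$ are null, only the pairings of $h_1$ with $d^1$ and of $h_2$ with $d^2$ survive:
\[
g(\nabla_vh_1,\nabla_uh_2)=-\alpha_1^1(v)\,\mu(u)+\mu(v)\,\alpha_2^2(u).
\]
Subtracting the same expression with $u$ and $v$ exchanged gives $\tau(u)\mu(v)-\tau(v)\mu(u)$. Thus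
\begin{equation}\label{eq:dmu}
d\mu=R(\cdot,\cdot,h_1,h_2)+\tau\wedge\mu .
\end{equation}

\emph{The derivative of $\varphi_1\wedge\varphi_2$.} Since $\nabla$ is torsion-free, $d\varphi_a(u,v)=g(\nabla_uh_a,v)-g(\nabla_vh_a,u)$, that is, $d\varphi_a=\alpha_a^b\wedge\varphi_b+\mu_{ab}\wedge e^b$. Explicitly,
\[
d\varphi_1=\alpha_1^1\wedge\varphi_1+\alpha_1^2\wedge\varphi_2+\mu\wedge e^2,\qquad
d\varphi_2=\alpha_2^1\wedge\varphi_1+\alpha_2^2\wedge\varphi_2-\mu\wedge e^1 .
\]
Therefore
\begin{align}
d(\varphi_1\wedge\varphi_2)&=d\varphi_1\wedge\varphi_2-\varphi_1\wedge d\varphi_2\notag\\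
&=\alpha_1^1\wedge\varphi_1\wedge\varphi_2+\mu\wedge e^2\wedge\varphi_2-\varphi_1\wedge\alpha_2^2\wedge\varphi_2+\varphi_1\wedge\mu\wedge e^1\notag\\
&=\tau\wedge\varphi_1\wedge\varphi_2+\mu\wedge(e^1\wedge\varphi_1+e^2\wedge\varphi_2). \label{eq:dphi}
\end{align}

\emph{Conclusion.} By \eqref{eq:tau}, $\tau=0$. Then \eqref{eq:dphi} shows $\mu\wedge d(\varphi_1\wedge\varphi_2)=0$, since $\mu\wedge\mu=0$, and \eqref{eq:dmu} gives
\[
d\Psi=d\mu\wedge\varphi_1\wedge\varphi_2-\mu\wedge d(\varphi_1\wedge\varphi_2)=R(\cdot,\cdot,h_1,h_2)\wedge\varphi_1\wedge\varphi_2 .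
\]
Only the $e^1\wedge e^2$-coefficient of the $2$-form $R(\cdot,\cdot,h_1,h_2)$ contributes, and this is its value $R(h_1,h_2,h_1,h_2)$ on $(h_1,h_2)$.
\end{proof}

\begin{remark}
If $\omega$ is not assumed parallel, the same formulas give locally $d\Psi=R(h_1,h_2,h_1,h_2)\,\mathrm{vol}+2\tau\wedge\Psi$: the two trace terms add up instead of canceling.
\end{remark}

\subsection{Proofs of Theorems \ref{thm:main} and \ref{thm:integral} and Corollary \ref{cor:lie}}

\begin{proof}[Proof of Theorem~\ref{thm:integral}]
The manifold $M$ is closed and oriented by $\mathrm{vol}$, and by Lemma~\ref{lem:global} $\Psi$ is a $3$-form on all of $M$. Integrate Proposition~\ref{prop:key} over $M$ and apply Stokes' theorem.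
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $(M,g)$ be a four-dimensional rank-two ECS manifold. By Lemma~\ref{lem:square}, $\mathcal D$ and $\omega$ satisfy the hypotheses of Section~\ref{sec:complements}, and Lemma~\ref{lem:complement} provides a null complement $\mathcal H$. Evaluated on $(h_1,h_2,h_1,h_2)$, each term of $R-W=S\odot g$ has a factor $g(h_a,h_b)=0$. Hence
\[
R(h_1,h_2,h_1,h_2)=W(h_1,h_2,h_1,h_2)=\varepsilon\,\omega(h_1,h_2)^2=\varepsilon,
\]
and Proposition~\ref{prop:key} becomes
\begin{equation}\label{eq:exact}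
d\Psi=\varepsilon\,\mathrm{vol}.
\end{equation}
If $M$ were closed, then $0=\int_Md\Psi=\varepsilon\int_M\mathrm{vol}\neq0$, a contradiction.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:lie}]
Let $g$ be a left-invariant rank-two ECS metric on a connected four-dimensional Lie group $G$. Then $W$ and $\mathcal D$ are left-invariant. Let $\omega$ be the left-invariant extension of one of the two forms given at the identity by Lemma~\ref{lem:square}. By left-invariance $W=\varepsilon\,\omega\otimes\omega$ everywhere, so by uniqueness $\omega$ is a global choice of the form in Lemma~\ref{lem:square}. Apply the construction of Lemma~\ref{lem:complement} to a left-invariant $\mathcal H_0$. By uniqueness $C$ is left-invariant, and so is $\mathcal H$. With a left-invariant frame $h_1,h_2$ of $\mathcal H$ such that $\omega(h_1,h_2)=1$, the forms $\Psi$ and $\mathrm{vol}$ are left-invariant, and \eqref{eq:exact} holds.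

Write $\Psi=\iota_X\mathrm{vol}$ with a left-invariant vector field $X$. Then $d\Psi=L_X\mathrm{vol}$. For a left-invariant frame $X_1,\dots,X_4$, the function $\mathrm{vol}(X_1,\dots,X_4)$ is constant, so
\[
(d\Psi)(X_1,\dots,X_4)=(L_X\mathrm{vol})(X_1,\dots,X_4)=-\sum_i\mathrm{vol}(X_1,\dots,[X,X_i],\dots,X_4),
\]
that is, $d\Psi=-\operatorname{tr}(\operatorname{ad}X)\,\mathrm{vol}$. On a unimodular group this vanishes, contrary to \eqref{eq:exact}.
\end{proof}

\section{Closed examples in dimension five and higher}\label{sec:compact}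

In Theorem~\ref{thm:sharp} necessity is clear by now: a null distribution of rank two forces $p,q\ge2$, and $p+q=4$ is excluded by Theorem~\ref{thm:main}. For the converse we find closed quotients of the plane waves \eqref{eq:metric}. Let $h:\mathbb R\to(0,\infty)$ be smooth, $1$-periodic and nonconstant, and take
\[
f=h''/h .
\]
This $f$ is $1$-periodic and nonconstant. Indeed, if $h''=ah$ with $a$ constant, then $a\int_0^1h=\int_0^1h''=0$ gives $a=0$, so $h$ is affine and periodic, hence constant.

\subsection{Isometries}\label{sec:isom}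

Since $f$ is $1$-periodic, $S(t,\xi,z)=(t+1,\xi,z)$ is an isometry. The other isometries that we use translate $z$ by a function of $t$.

\begin{lemma}\label{lem:isom}
If $u:\mathbb R\to V$ satisfies $u''=fu+Au$ and $c\in\mathbb R$, then
\[
\Phi_{u,c}(t,\xi,z)=\bigl(t,\ \xi-\langle u'(t),z\rangle-\tfrac12\langle u'(t),u(t)\rangle+c,\ z+u(t)\bigr)
\]
is an isometry. Moreover, if $w$ is a second solution and $d\in\mathbb R$, then with $\Omega(u,w)=\langle u',w\rangle-\langle w',u\rangle$, which is constant in $t$, and $(\sigma u)(t)=u(t-1)$,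
\[
\Phi_{w,d}\,\Phi_{u,c}=\Phi_{u+w,\;c+d+\frac12\Omega(u,w)},\qquad S\,\Phi_{u,c}\,S^{-1}=\Phi_{\sigma u,c} .
\]
\end{lemma}

\begin{proof}
Under $\Phi_{u,c}$, $dz$ becomes $dz+u'dt$, and $d\xi$ becomes $d\xi-\langle u',dz\rangle-\bigl(\langle u'',z\rangle+\tfrac12\langle u'',u\rangle+\tfrac12\langle u',u'\rangle\bigr)dt$. In $\Phi_{u,c}^*g-g$ the mixed terms $2\langle u',dz\rangle dt$ and $-2\langle u',dz\rangle dt$ cancel. The coefficient of $dt^2$ is
\[
2\langle(f+A)u,z\rangle+\langle(f+A)u,u\rangle+\langle u',u'\rangle-2\langle u'',z\rangle-\langle u'',u\rangle-\langle u',u'\rangle=0 .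
\]
The composition $\Phi_{w,d}\Phi_{u,c}$ adds to $\xi$ the quantity
\[
-\langle u',z\rangle-\tfrac12\langle u',u\rangle+c-\langle w',z+u\rangle-\tfrac12\langle w',w\rangle+d .
\]
This equals $-\langle u'+w',z\rangle-\tfrac12\langle u'+w',u+w\rangle+c+d+\tfrac12\bigl(\langle u',w\rangle-\langle w',u\rangle\bigr)$. In particular $\Phi_{-u,-c}$ is the inverse of $\Phi_{u,c}$, so $\Phi_{u,c}$ is a diffeomorphism and hence an isometry. The derivative of $\Omega(u,w)$ is $\langle u'',w\rangle-\langle w'',u\rangle=0$ because $f+A$ is self-adjoint. The last formula is immediate from the definitions, and $\sigma u$ solves the same equation since $f$ is $1$-periodic.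
\end{proof}

\subsection{A Riccati equation, and what dimension four lacks}

We look for a space $\mathcal L$ of solutions such that
\begin{itemize}
\item $u\mapsto u(t)$ is an isomorphism $\mathcal L\to V$ for each $t$, so that the maps $\Phi_{u,c}$ with $u\in\mathcal L$ and $c\in\mathbb R$ move a point freely and transitively over its slice $t=\mathrm{const}$;
\item $\Omega=0$ on $\mathcal L$, so that these maps form a vector group;
\item $\sigma\mathcal L=\mathcal L$, with $\sigma$ preserving a lattice in $\mathcal L$.
\end{itemize}
The first condition means that $\mathcal L=\{u:u'=Bu\}$ for a function $B(t)$ with values in the endomorphisms of $V$. For $u,w\in\mathcal L$ we have $u''=(B'+B^2)u$ and $\Omega(u,w)=\langle Bu,w\rangle-\langle Bw,u\rangle$. So all the conditions except the existence of an invariant lattice hold if $B$ is self-adjoint and $1$-periodic and satisfies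
\begin{equation}\label{eq:riccati}
B'+B^2=f\,\mathrm{Id}+A .
\end{equation}
The lattice will come from the nilpotent form of the solution below (Lemma~\ref{lem:unipotent}). The scalar function $h'/h$ solves \eqref{eq:riccati} without the term $A$. Substituting $B=\frac{h'}h\,\mathrm{Id}+N$ turns \eqref{eq:riccati} into
\begin{equation}\label{eq:N}
(h^2N)'+h^2N^2=h^2A .
\end{equation}
For $1$-periodic $N$, integration over a period gives
\begin{equation}\label{eq:average}
\int_0^1h^2N^2\,dt=\Bigl(\int_0^1h^2\,dt\Bigr)A ,
\end{equation}
so $N^2$ must not vanish identically.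

Suppose first that $n=4$, so $V=\operatorname{span}(e_+,e_-)$ as in Section~\ref{sec:model}. The obvious candidate has $Ne_+=0$ and $Ne_-=\rho\,e_+$. But then $N^2=0$, and \eqref{eq:N} reads $(h^2\rho)'=\varepsilon h^2$, which has no periodic solution. Heuristically, this is the obstruction \eqref{eq:exact}. A fixed basis of $\mathcal L$, evaluated at $t$, has determinant proportional to $\exp\int\operatorname{tr}B\,dt$, that is, to $h^2$. So in the coordinates $(t,r,u)$ of Section~\ref{sec:quotient} the volume density of $g$ is a multiple of $h^2$, and it is the nonzero integral of $h^2$ that rules out a periodic $\rho$.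

One further dimension removes it. If $e_0\perp e_\pm$ and $N$ acts as a chain $e_-\to e_0\to e_+$, then $N^2$ has the shape of $A$. If $Ne_-\equiv y\,e_0$ modulo $e_+$, self-adjointness gives $\langle N^2e_-,e_-\rangle=\langle Ne_-,Ne_-\rangle=y^2\langle e_0,e_0\rangle$, while $\langle Ae_-,e_-\rangle=\varepsilon$. By \eqref{eq:average}, $\langle e_0,e_0\rangle$ must have the sign $\varepsilon$.

\subsection{The solution}

Let $n\ge5$. Let $V$ have a basis $e_+,e_0,e_-,e_1,\dots,e_{n-5}$ with
\[
\langle e_+,e_-\rangle=1,\qquad \langle e_0,e_0\rangle=\varepsilon,\qquad \langle e_i,e_i\rangle=\varepsilon_i=\pm1,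
\]
and all other products zero. Then $z_-=\langle z,e_+\rangle$ is the $e_-$-coordinate of $z$. The signature of $g$ is $(2,2)$ plus the signs $\varepsilon,\varepsilon_1,\dots,\varepsilon_{n-5}$, which are at our disposal. So every $(p,q)$ with $p,q\ge2$ and $p+q=n\ge5$ occurs.

Define $N(t)$ by
\[
Ne_+=0,\qquad Ne_0=\varepsilon y\,e_+,\qquad Ne_-=y\,e_0+\rho\,e_+,\qquad Ne_i=0,
\]
where
\[
y=\frac b{h^2},\qquad b=\Bigl(\int_0^1h^2\,dt\Big/\int_0^1h^{-2}\,dt\Bigr)^{1/2},\qquad (h^2\rho)'=\varepsilon\,(h^2-b^2h^{-2}).
\]
The right-hand side of the last equation is $1$-periodic with mean zero, by the choice of $b$. So it has a smooth $1$-periodic solution $\rho$, and we fix one. Then $N$ and $B=\frac{h'}h\,\mathrm{Id}+N$ are smooth and $1$-periodic.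

\begin{lemma}\label{lem:B}
$B$ is self-adjoint and satisfies \eqref{eq:riccati}.
\end{lemma}

\begin{proof}
The only products $\langle Nv,v'\rangle$ of basis vectors that can be nonzero are $\langle Ne_0,e_-\rangle=\varepsilon y=\langle e_0,Ne_-\rangle$ and $\langle Ne_-,e_-\rangle=\rho$. So $N$ is self-adjoint, and so is $B$. We check \eqref{eq:N} on the basis. Note that $N^2e_-=\varepsilon y^2e_+$, while $N^2$ and $A$ vanish on the other basis vectors. On $e_+$ and $e_i$ both sides are zero. On $e_0$ the left-hand side is $\varepsilon(h^2y)'e_+=\varepsilon b'e_+=0$. On $e_-$ it is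
\[
(h^2y)'e_0+\bigl((h^2\rho)'+\varepsilon h^2y^2\bigr)e_+=\varepsilon\bigl(h^2-b^2h^{-2}+b^2h^{-2}\bigr)e_+=\varepsilon h^2e_+=h^2Ae_- . \qedhere
\]
\end{proof}

Let $\mathcal L=\{u:\mathbb R\to V\,:\ u'=Bu\}$, a space of dimension $n-2$. By Lemma~\ref{lem:B} and the discussion before it, every $u\in\mathcal L$ solves $u''=fu+Au$. Also $u\mapsto u(t)$ is an isomorphism $\mathcal L\to V$ for each $t$, and $\Omega=0$ on $\mathcal L$. By periodicity of $B$, $\sigma\mathcal L=\mathcal L$.

\begin{lemma}\label{lem:unipotent}
On $\mathcal L$ we have $(\sigma-1)^3=0$, and there is a lattice $\Lambda\subset\mathcal L$ with $\sigma\Lambda=\Lambda$.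
\end{lemma}

\begin{proof}
Write $u=h\zeta$. Then $u'=Bu$ becomes $\zeta'=N\zeta$, that is,
\[
\zeta_-'=0,\qquad \zeta_i'=0,\qquad \zeta_0'=y\,\zeta_-,\qquad \zeta_+'=\varepsilon y\,\zeta_0+\rho\,\zeta_- ,
\]
where $\zeta_+,\zeta_0,\zeta_-,\zeta_i$ are the coordinates of $\zeta$ in the basis of $V$. Since $h$ is $1$-periodic, $\sigma$ acts by $\zeta(t)\mapsto\zeta(t-1)$. As $\zeta_-$ and $\zeta_i$ are constant, $\sigma-1$ maps $\mathcal L$ into the subspace $\{\zeta_-=\zeta_i=0\}$. There $\zeta_0$ is constant, so $\sigma-1$ maps it into $\{\zeta_-=\zeta_i=\zeta_0=0\}$. There $\zeta_+$ is constant, and $\sigma-1$ vanishes. Thus $(\sigma-1)^3=0$. In a real Jordan basis of $\mathcal L$ the matrix of $\sigma$ is upper triangular with entries $0$ and $1$ and ones on the diagonal, hence an integer matrix of determinant $1$. Let $\Lambda$ be the lattice spanned by this basis.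
\end{proof}

\subsection{The quotient}\label{sec:quotient}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}, sufficiency]
Since $\Omega=0$ on $\mathcal L$, Lemma~\ref{lem:isom} gives $\Phi_{w,d}\Phi_{u,c}=\Phi_{u+w,c+d}$ for $u,w\in\mathcal L$. Together with $S\Phi_{u,c}S^{-1}=\Phi_{\sigma u,c}$ and $\sigma\Lambda=\Lambda$, this shows that
\[
\Gamma=\{S^k\,\Phi_{u,c}:\ k\in\mathbb Z,\ u\in\Lambda,\ c\in\mathbb Z\}
\]
is a group of isometries of $(\widehat M,g)$. Consider
\[
\mathbb R\times\mathbb R\times\mathcal L\to\widehat M,\qquad (t,r,u)\mapsto\Phi_{u,r}(t,0,0)=\bigl(t,\ r-\tfrac12\langle u'(t),u(t)\rangle,\ u(t)\bigr).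
\]
It is a diffeomorphism: $u$ is recovered from $t$ and $z=u(t)$ by inverting the evaluation isomorphism, which depends smoothly on $t$, and then $r=\xi+\tfrac12\langle u'(t),u(t)\rangle$. In the coordinates $(t,r,u)$ the group acts by
\[
\Phi_{w,d}:(t,r,u)\mapsto(t,\,r+d,\,u+w),\qquad S:(t,r,u)\mapsto(t+1,\,r,\,\sigma u),
\]
where the second formula follows from $S\,\Phi_{u,r}(t,0,0)=\Phi_{\sigma u,r}\,S(t,0,0)$. Dividing first by the translations $\Phi_{w,d}$ with $w\in\Lambda$ and $d\in\mathbb Z$ gives $\mathbb R\times T$, where $T=(\mathbb R/\mathbb Z)\times(\mathcal L/\Lambda)$ is a torus of dimension $n-1$. On it $S$ acts by $(t,x)\mapsto(t+1,(\mathrm{id}\times\sigma)x)$. So $\Gamma$ acts freely and properly discontinuously, and $\widehat M/\Gamma$ is the mapping torus of the diffeomorphism $\mathrm{id}\times\sigma$ of $T$, a closed connected $n$-manifold. By Proposition~\ref{prop:waves}, and because $f$ is nonconstant, the induced metric is ECS of rank two.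
\end{proof}

\begin{thebibliography}{9}
\bibitem{Terek} Ivo Terek, \emph{Compact plane waves with parallel Weyl curvature}, arXiv:2407.07261 (2024).
\end{thebibliography}

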